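# A plane in each block: unconditional decompositions with GL-l.u.st. constant of order $\sqrt n$

All Banach spaces are real, and $E$ always denotes a nonzero finite-dimensional normed space.

## 1. Kalton's guess: one logarithm for each extra dimension

Suppose that a Banach space is cut into blocks $X_1,X_2,\dots$, all of the same small dimension $k$, and that changing the sign of any set of blocks changes norms by at most a constant factor. If $k=1$, such blocks are just an unconditional basis. If $k=2$, the space almost has an unconditional basis: there is one free choice of coordinates in a plane, made again and again. How far can the first $n$ blocks together be from having a good unconditional basis?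

The distance is measured by a quotient $\chi_u(E)/\mathrm{gl}(E)$, defined precisely in Section 2. The natural first guess comes from two data points. For $k=1$ the quotient is bounded. For $k=2$ there is an example, the Kalton–Peck space $Z_2$, whose blocks are planes: its $2n$-dimensional initial blocks $Z_2^n$ are known to have quotient of order $\log n$. One more dimension in the block, one more logarithm. So one guesses that the worst quotient for $n$ blocks of dimension $k$ has order $(\log n)^{k-1}$. This is a conjecture of Kalton; our source for it is Y. Gordon, M. Junge, M. Meyer and S. Reisner, "The GL-l.u.st. constant and asymmetry of the Kalton-Peck twisted sum in finite dimensions", arXiv:1007.4692 (2010).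

Here is the guess in precise form.

**Definition ($k$-UFDD).** A Banach space $X$ has a *$k$-UFDD* if it has an unconditional finite-dimensional decomposition $X=\bigoplus_{j\ge1}X_j$ with $\dim X_j=k$ for all $j$: every $x\in X$ is in a unique way an unconditionally convergent sum $\sum_j x_j$ with $x_j\in X_j$. Let $P_jx=x_j$. The *unconditional constant* of the decomposition is
$$\sup\Big\{\Big\|\sum_{j=1}^N\varepsilon_jP_j\Big\|:\ N\ge1,\ \varepsilon_j=\pm1\Big\}\ \ge 1 .$$
The *$kn$-dimensional initial block* is $X_1\oplus\dots\oplus X_n$.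

For example, $c_0$ cut into consecutive groups of $k$ unit vectors is a space with a $k$-UFDD of constant $1$, with initial blocks $\ell_\infty^{kn}$; and $\ell_2(Y)$ with $\dim Y=k$ is another one.

For $k\ge1$ and $K\ge1$, let $c_n^{(k,K)}$ be the supremum of $\chi_u(E)/\mathrm{gl}(E)$ over all $kn$-dimensional initial blocks $E$ of spaces with a $k$-UFDD of unconditional constant at most $K$. It is nondecreasing in $K$.

**Conjecture (Kalton).** For every integer $k\ge1$ and every $K\ge1$ there are constants $0<a\le b$, depending only on $k$ and $K$, such that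
$$a(\log n)^{k-1}\le c_n^{(k,K)}\le b(\log n)^{k-1}\qquad\text{for all } n\ge2 .$$

We will see that the guess is right for $k=1$ and wrong for every $k\ge2$ and every $K\ge1$. Before testing it we need the two constants.

## 2. The constants $\chi_u$ and $\mathrm{gl}$, and five facts about them

**Definition (unconditional basis).** A basis $(b_i)$ of a space $U$ is *unconditional with constant $C$* if $\|\sum\varepsilon_ia_ib_i\|\le C\|\sum a_ib_i\|$ for all scalars $a_i$ and all signs $\varepsilon_i=\pm1$. Let $\chi(U)$ be the infimum of such $C$ over all unconditional bases of $U$.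

**Definition (GL-l.u.st. constant).**
$$\chi_u(E)=\inf\{\|A\|\,\|B\|\,\chi(U)\},$$
over all $U$ with an unconditional basis and all $A:E\to U$, $B:U\to E$ with $BA=I_E$.

So $E$ need not have a good basis itself; it only has to sit, well complemented, inside a space that has one. For example $\chi_u(\ell_p^N)=1$. Always $\chi_u(E)\ge1$, since $\|A\|\|B\|\ge\|I_E\|=1$ and $\chi(U)\ge1$.

**Definition ($\Pi_1$, $\gamma_1$, $\mathrm{gl}$).** For an operator $A:E\to F$ into a Banach space, the *1-absolutely summing norm* is
$$\Pi_1(A)=\inf\Big\{C>0:\ \sum_{i=1}^m\|Ax_i\|\le C\sup_\pm\Big\|\sum_{i=1}^m\pm x_i\Big\|\ \text{for all } m\ge1,\ x_1,\dots,x_m\in E\Big\},$$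
and
$$\gamma_1(A)=\inf\{\|\alpha\|\,\|\beta\|:\ \beta\alpha=i_FA\},$$
over all measures $\mu$ and operators $\alpha:E\to L^1(\mu)$, $\beta:L^1(\mu)\to F''$, where $i_F:F\to F''$ is the canonical inclusion. The *Gordon–Lewis constant* is
$$\mathrm{gl}(E)=\inf\{c>0:\ \gamma_1(A)\le c\,\Pi_1(A)\ \text{for every } F \text{ and every } A:E\to F\}.$$

An example for $\Pi_1$: the identity of $\ell_\infty^n$ has $\Pi_1=n$. The unit vectors give $\sum\|x_i\|=n$ and $\sup_\pm\|\sum\pm x_i\|=1$, so $\Pi_1\ge n$. Conversely $\|x\|\le\sum_s|x(s)|$, so $\sum_i\|x_i\|\le\sum_{s=1}^n\sum_i|x_i(s)|\le n\sup_\pm\|\sum\pm x_i\|$, choosing for each $s$ the signs that make all terms $\pm x_i(s)$ nonnegative.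

**Fact 1.** $\mathrm{gl}(E)\ge1$.

*Proof.* Take $f\in E^*$ with $\|f\|=1$, seen as an operator $E\to\mathbb R$. With suitable signs, $\sum|f(x_i)|=f(\sum\pm x_i)\le\sup_\pm\|\sum\pm x_i\|$, so $\Pi_1(f)\le1$. Any factorization has $\|\alpha\|\|\beta\|\ge\|f\|=1$, so $\gamma_1(f)\ge1$. Any admissible $c$ satisfies $1\le\gamma_1(f)\le c\,\Pi_1(f)\le c$. $\square$

**Fact 2.** $\mathrm{gl}(E)\le\chi_u(E)$.

*Proof.* Let $BA=I_E$ through $U$, with a basis $(b_i)$ of constant $C$ and biorthogonal functionals $b_i^*$. Put $f_i=A^*b_i^*$ and $y_i=Bb_i$, so $x=BAx=\sum_if_i(x)y_i$ for $x\in E$. Let $T:E\to F$. For every $N$ and all signs,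
$$\Big\|\sum_{i\le N}\pm f_i(x)y_i\Big\|\le\|B\|\,C\,\Big\|\sum_{i\le N}b_i^*(Ax)b_i\Big\| .$$
The definition of $\Pi_1(T)$, applied to the vectors $f_i(x)y_i$ with $i\le N$, and then $N\to\infty$ give $\sum_i|f_i(x)|\,\|Ty_i\|\le\Pi_1(T)\,C\|A\|\|B\|\|x\|$. So $\alpha x=(f_i(x)\|Ty_i\|)_i$ maps $E$ into $\ell_1$ with norm at most $C\|A\|\|B\|\Pi_1(T)$. Let $\beta$ send the $i$-th unit vector to $Ty_i/\|Ty_i\|$ (to $0$ if $Ty_i=0$). Then $\|\beta\|\le1$ and $\beta\alpha=T$. Hence $\gamma_1(T)\le C\|A\|\|B\|\,\Pi_1(T)$; take the infimum. $\square$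

**Fact 3.** If $\dim E=N$, then $\chi_u(E)\le\sqrt N$.

*Proof.* By John's theorem $d(E,\ell_2^N)\le\sqrt N$; take $U=\ell_2^N$, which has $\chi(U)=1$. $\square$

**Fact 4.** If $J:E\to G$ and $P:G\to E$ have norm at most $1$ and $PJ=I_E$, then $\chi_u(E)\le\chi_u(G)$.

*Proof.* If $BA=I_G$, then $(PB)(AJ)=PJ=I_E$, with $\|PB\|\le\|B\|$ and $\|AJ\|\le\|A\|$. $\square$

**Fact 5.** Let $E=X_1\oplus\dots\oplus X_N$ with $\dim X_j\le d$, and suppose $\|\sum\varepsilon_jx_j\|\le K\|\sum x_j\|$ for all signs and all $x_j\in X_j$. Then $\mathrm{gl}(E)\le Kd$. In particular $\mathrm{gl}(E)\le d$ when block sign changes are isometries.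

*Proof.* Let $A:E\to F$ and $x=\sum x_j$ with $x_j=P_jx$. By definition of $\Pi_1$,
$$\sum_j\|Ax_j\|\le\Pi_1(A)\sup_\pm\Big\|\sum_j\pm x_j\Big\|\le K\,\Pi_1(A)\|x\| .$$
Each $A(X_j)$ has some dimension $d_j\le d$ and so has an Auerbach basis: vectors $y_{ji}$ $(i\le d_j)$ of norm $1$ whose biorthogonal functionals $y_{ji}^*$ on $A(X_j)$ also have norm $1$. Let $\alpha:E\to\ell_1$ (over the pairs $(j,i)$) be $\alpha x=(y_{ji}^*(AP_jx))_{j,i}$, and let $\beta$ send the unit vector $\delta_{ji}$ to $y_{ji}$. Then $\|\beta\|\le1$ and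
$$\beta\alpha x=\sum_j\sum_iy_{ji}^*(AP_jx)\,y_{ji}=\sum_jAP_jx=Ax,\qquad \|\alpha x\|\le\sum_jd\,\|AP_jx\|\le Kd\,\Pi_1(A)\|x\| .$$
So $\gamma_1(A)\le Kd\,\Pi_1(A)$. $\square$

By Facts 1 and 5, an initial block $E$ of a space with a $k$-UFDD of constant at most $K$ has $1\le\mathrm{gl}(E)\le Kk$. The denominator plays no role up to constants, and the question is how large $\chi_u(E)$ can be.

## 3. The guess tested: lines, lattice sums, and two functionals per block

**Blocks of dimension one.** Let $k=1$. Nonzero vectors in $X_1,\dots,X_n$ form a basis of $E$, unconditional with constant at most $K$. So $\chi_u(E)\le K$, and by Fact 1 the quotient is at most $K$. By Fact 2 it is at least $1$. Hence $1\le c_n^{(1,K)}\le K$: the conjecture holds for $k=1$ with $a=1$, $b=K$.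

**Norms that see only the size of each block.** Let $k$ be arbitrary and let $\|x\|=\|(N_j(x_j))_{j\le n}\|_\Lambda$, where $N_j$ is a norm on $\mathbb R^k$ and $\Lambda$ is a norm on $\mathbb R^n$ unchanged by sign changes of coordinates, hence monotone in the absolute values of the coordinates. By John's theorem we may choose coordinates in each block with $|x_j|_2\le N_j(x_j)\le\sqrt k\,|x_j|_2$. Let $U$ be the same vector space with the norm $\|(|x_j|_2)_j\|_\Lambda$. Its coordinate basis has unconditional constant $1$, and the formal identities $E\to U$ and $U\to E$ have norms at most $1$ and $\sqrt k$. So $\chi_u(E)\le\sqrt k$, independent of $n$. To get growth, the norm must couple different directions in different blocks.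

**Rows and columns.** Here is the simplest coupling one would try for $k=2$. Index the blocks by the points $(r,c)$ of an $m\times m$ grid, write $x_{(r,c)}=(v_1,v_2)$, and let the norm measure $v_1$ along rows and $v_2$ along columns:
$$\|x\|=\max\Big\{\max_{\text{rows }R}\sum_{j\in R}|v_1(x_j)|,\ \max_{\text{columns }S}\sum_{j\in S}|v_2(x_j)|\Big\}.$$
This treats the two directions very differently, but it gains nothing: the sign of each coordinate can be flipped freely, so $\chi_u=1$. The same happens whenever the norm depends only on the absolute values $|\varphi_{j,1}(x_j)|,\dots,|\varphi_{j,k}(x_j)|$, where $\varphi_{j,1},\dots,\varphi_{j,k}$ is a basis of the dual of block $j$: the dual bases, put together, form an unconditional basis with constant $1$. With two functionals on a plane there is always a basis adapted to both.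

So use *three* functionals on the plane. This leads to the following results.

## 4. What is true

Let
$$c_n=\sup\Big\{\frac{\chi_u(E)}{\mathrm{gl}(E)}:\ E\text{ an } n\text{-dimensional normed space}\Big\}$$
be the unrestricted constant. In the source it is recalled that $c\log n\le c_n\le\sqrt n$ with an absolute constant $c>0$, the lower bound coming from the spaces $Z_2^n$.

**Theorem A.** For all integers $k\ge2$, $n\ge1$ and all $K\ge1$,
$$\frac{\sqrt n}{12\sqrt2}\ \le\ c_n^{(k,K)}\ \le\ \sqrt{kn}.$$
For $k=1$: $1\le c_n^{(1,K)}\le K$. Since $\sqrt n/(\log n)^{k-1}\to\infty$, no constant $b$ as in the conjecture exists when $k\ge2$, whatever $K\ge1$ is.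

**Theorem B.** $\ \frac1{24}\sqrt n\le c_n\le\sqrt n$ for all $n\ge1$.

**Theorem C.** Let $1\le p\le q\le\infty$ and $\theta=\frac1p-\frac1q$. There is a reflexive space $X_{p,q}$ with a 2-UFDD of unconditional constant $1$, all of whose $2n$-dimensional initial blocks $E_n$ satisfy $\mathrm{gl}(E_n)\le2$ and $\chi_u(E_n)/\mathrm{gl}(E_n)\ge\frac1{20}n^{\theta/2}$ $(n\ge1)$. If $1<p\le q<\infty$, then $X_{p,q}$ is superreflexive. In particular $X_{1,\infty}$ is a single space attaining the maximal order $\sqrt n$ for all $n$, and power growth occurs even in superreflexive spaces.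

So the conjecture is false for every $k\ge2$ and every $K\ge1$.

## 5. Three families of lines and the spaces $E_m^{p,q}$

On $\mathbb R^2\ni v=(v_1,v_2)$ take the functionals and vectors
$$e_1(v)=v_1,\quad e_2(v)=v_2,\quad e_3(v)=v_1+v_2;\qquad w_1=(0,1),\quad w_2=(1,0),\quad w_3=(1,-1).$$
One checks directly that
$$e_k(w_k)=0,\qquad |e_l(w_k)|=1\quad(l\ne k). \tag{1}$$
So $w_k$ is invisible to $e_k$ and has size $1$ for the other two functionals.

Let $m\ge1$ and $\Gamma=\mathbb Z_m\times\mathbb Z_m$, with points $(r,c)$. Let $\mathcal L_1,\mathcal L_2,\mathcal L_3$ be the partitions of $\Gamma$ into the $m$ "lines" $\{r=\text{const}\}$, $\{c=\text{const}\}$, $\{r+c=\text{const}\}$ respectively. Each line has $m$ points, and two lines from different families meet in exactly one point, because any two of $r$, $c$, $r+c$ determine the third. For $m=2$ the four points carry two rows, two columns, and the two "diagonals" $\{(0,0),(1,1)\}$ and $\{(0,1),(1,0)\}$.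

**Definition (the spaces).** For $1\le p\le q\le\infty$ let $E_m^{p,q}=(\mathbb R^2)^\Gamma$ with elements $x=(x_j)_{j\in\Gamma}$, $x_j\in\mathbb R^2$, and
$$\|x\|=\max_{k=1,2,3}\Big(\sum_{L\in\mathcal L_k}\Big(\sum_{j\in L}|e_k(x_j)|^p\Big)^{q/p}\Big)^{1/q},$$
with the usual modification if $p$ or $q$ is $\infty$. The main case is $E_m:=E_m^{1,\infty}$:
$$\|x\|=\max_k\max_{L\in\mathcal L_k}\sum_{j\in L}|e_k(x_j)|.$$

This is a norm, since $e_1,e_2$ already separate points of $\mathbb R^2$. For $m=1$ the space $E_1$ is the plane with $\|v\|=\max(|v_1|,|v_2|,|v_1+v_2|)$, whose unit ball is a hexagon. Replacing $x_j$ by $\pm x_j$ does not change the norm. So $E_m^{p,q}$ consists of $m^2$ planar blocks with isometric sign changes, and Fact 5 gives $\mathrm{gl}(E_m^{p,q})\le2$.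

The coordinate basis is now bad. In $E_m$, put $w_3=(1,-1)$ on the points of one line $L\in\mathcal L_3$ and $0$ elsewhere. Family $3$ sees nothing, and every line of $\mathcal L_1$ or $\mathcal L_2$ meets $L$ once, so the vector has norm $1$. Flip all second coordinates: the vector $(1,1)$ now stands on $L$, and family $3$ gives $2m$. So the unconditional constant of the coordinate basis is at least $2m$.

This is a good sign but far from a proof. For $\chi_u$ we must exclude every space $U$, of any dimension, with any unconditional basis, and the vectors of that basis have no reason to respect our blocks.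

## 6. Why linear testing gives nothing, and what rank one gives

**The starting inequality.** Suppose $BA=I_E$ through $U$, with a basis $(b_i)$ of $U$ that is unconditional with constant $C$. Put
$$D=C\|A\|\|B\|,\qquad f_i=A^*b_i^*\in E^*,\qquad y_i=Bb_i\in E,$$
so $x=\sum_if_i(x)y_i$ for all $x\in E$. Let $x\in E$, $g\in E^*$, and choose signs with $\varepsilon_if_i(x)g(y_i)=|f_i(x)g(y_i)|$. For every $N$,
$$\sum_{i\le N}|f_i(x)||g(y_i)|=g\Big(B\sum_{i\le N}\varepsilon_ib_i^*(Ax)b_i\Big)\le\|g\|\,\|B\|\,C\,\Big\|\sum_{i\le N}b_i^*(Ax)b_i\Big\|,$$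
and the last norm tends to $\|Ax\|$. Hence
$$\sum_i|f_i(x)|\,|g(y_i)|\le D\,\|x\|\,\|g\|\qquad(x\in E,\ g\in E^*). \tag{2}$$

We want to show that $D$ is large. The first thing to try is to choose cleverly many pairs $(x,g)$, add up (2), and bound the left side from below by $|\sum_if_i(x)g(y_i)|=|g(x)|$, using $\sum_if_i\otimes y_i=I_E$. This stops at once. It yields $\sum|g(x)|\le D\sum\|x\|\|g\|$, which holds with $D=1$ for every choice of pairs. As soon as the absolute values move outside the sum over $i$, all information about unconditionality is lost. So a lower bound for the left side must use each term $f_i\otimes y_i$ separately, with the absolute value inside; and the only thing known about a single term is that it has *rank one*.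

**How rank one helps in a plane.** Consider the rank-one operator $T=u(\cdot)v$ on $\mathbb R^2$, with $u$ a functional and $v$ a vector. Its trace is $u(v)$. Take as test operators $R_k=e_k(\cdot)w_k$; by (1) they have trace $e_k(w_k)=0$. As matrices they are
$$R_1=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad R_2=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad R_3=\begin{pmatrix}1&1\\-1&-1\end{pmatrix},$$
so they are linearly independent and span the $3$-dimensional space of trace-zero matrices. If $\mathrm{tr}(TR_k)=u(w_k)e_k(v)=0$ for $k=1,2,3$, then $T$ is orthogonal to all trace-zero matrices for the trace pairing, so $T$ is a multiple of the identity; having rank at most one, $T=0$. Linear algebra alone could never recover the trace of $T$ from trace-zero tests, but for rank-one operators the three numbers $u(w_k)e_k(v)$ do control it. With only $R_1,R_2$ this fails: $u=(1,0)$, $v=(1,0)$ has $u(v)=1$ and $u_2v_1=u_1v_2=0$. This is the failure of rows and columns in Section 3, seen from the proof. Here is the quantitative statement.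

**Lemma 6.** For every linear functional $u$ on $\mathbb R^2$ and every $v\in\mathbb R^2$,
$$|u(v)|\le\sqrt2\,\sum_{k=1}^3|u(w_k)|\,|e_k(v)|.$$

*Proof.* Write $u(v)=u_1v_1+u_2v_2$ and $\alpha_k=u(w_k)e_k(v)$, that is,
$$\alpha_1=u_2v_1,\qquad\alpha_2=u_1v_2,\qquad\alpha_3=(u_1-u_2)(v_1+v_2).$$
Put $r=u_1v_1$ and $s=u_2v_2$. Expanding, $\alpha_3=r+\alpha_2-\alpha_1-s$, so $r-s=\alpha_3-\alpha_2+\alpha_1$. Also $rs=u_1v_2\cdot u_2v_1=\alpha_1\alpha_2$; this is where rank one enters. Therefore
$$u(v)^2=(r+s)^2=(r-s)^2+4rs\le\Big(\sum_k|\alpha_k|\Big)^2+4|\alpha_1||\alpha_2|\le\Big(\sum_k|\alpha_k|\Big)^2+(|\alpha_1|+|\alpha_2|)^2\le2\Big(\sum_k|\alpha_k|\Big)^2.\ \square$$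

Lemma 6 is about one block. To use it, (2) must be turned into an inequality about the diagonal blocks of the operators $f_i\otimes y_i$. Random signs of the blocks do this, through Khintchine's inequality with its best constant (Szarek 1976). I include a proof, since it is short.

**Lemma 7 (Khintchine).** For real $c_1,\dots,c_n$ and independent uniform signs $\varepsilon_j$, $\ \mathbb E\big|\sum\varepsilon_jc_j\big|\ge2^{-1/2}\big(\sum c_j^2\big)^{1/2}$.

*Proof.* Let $S=\sum\varepsilon_jc_j$ and $F=|S|$, functions on $\{\pm1\}^n$. The products $\omega_Q=\prod_{j\in Q}\varepsilon_j$, $Q\subset\{1,\dots,n\}$, are an orthonormal basis of the functions on the cube; write $F=\sum_Q\hat F(Q)\,\omega_Q$. For a function $h$ let $(Lh)(\varepsilon)=\frac12\sum_j\big(h(\varepsilon)-h(\varepsilon^{(j)})\big)$, where $\varepsilon^{(j)}$ is $\varepsilon$ with the $j$-th sign flipped. Then $L\omega_Q=|Q|\,\omega_Q$. Since $F(-\varepsilon)=F(\varepsilon)$, only sets $Q$ of even size occur, so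
$$\mathbb E[F\cdot LF]=\sum_Q|Q|\hat F(Q)^2\ge2\sum_{Q\ne\emptyset}\hat F(Q)^2=2\big(\mathbb EF^2-(\mathbb EF)^2\big).$$
On the other hand $\sum_jF(\varepsilon^{(j)})\ge\big|\sum_jS(\varepsilon^{(j)})\big|=|nS-2S|\ge(n-2)F(\varepsilon)$, so $LF\le\frac12(n-(n-2))F=F$, and $\mathbb E[F\cdot LF]\le\mathbb EF^2$ because $F\ge0$. Combining, $2(\mathbb EF)^2\ge\mathbb EF^2=\sum c_j^2$. $\square$

## 7. The lower bound for $\chi_u(E_m^{p,q})$

**Proposition 8.** $\chi_u(E_m^{p,q})\ge\dfrac{m^{1/p-1/q}}{3\sqrt2}$. In particular $\chi_u(E_m)\ge\dfrac m{3\sqrt2}$.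

Since $\dim E_m=2m^2$, the last bound equals $\frac16\sqrt{\dim E_m}$, to be compared with the upper bound $\sqrt{\dim E_m}$ of Fact 3.

*Proof.* Write $E=E_m^{p,q}$ and let $U$, $(b_i)$, $C$, $A$, $B$, $D$, $f_i$, $y_i$ be as in Section 6, so that (2) holds. It suffices to show $D\ge m^{1/p-1/q}/(3\sqrt2)$, because $\chi_u(E)$ is the infimum of such numbers $D$. Write in blocks
$$f_i=(f_{ij})_{j\in\Gamma},\qquad g=(g_j)_{j\in\Gamma},\qquad y_i=(y_{ij})_{j\in\Gamma},$$
with $f_{ij}$, $g_j$ functionals on $\mathbb R^2$ and $y_{ij}\in\mathbb R^2$.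

**Step 1: pass to the diagonal blocks.** The aim is to replace (2) by an inequality in which only $f_{ij}$ and $y_{ij}$ with the *same* $j$ occur, with absolute values inside both sums. Block sign changes are isometries of $E$, so they preserve $\|x\|$ and also the dual norm $\|g\|$. Apply (2) to $(\varepsilon_jx_j)_j$ and $(\eta_jg_j)_j$:
$$\sum_i\Big|\sum_j\varepsilon_jf_{ij}(x_j)\Big|\,\Big|\sum_j\eta_jg_j(y_{ij})\Big|\le D\|x\|\|g\| .$$
Average over independent signs $\varepsilon,\eta$; each term on the left becomes a product of two expectations. Lemma 7, used twice, gives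
$$\frac12\sum_i\Big(\sum_jf_{ij}(x_j)^2\Big)^{1/2}\Big(\sum_jg_j(y_{ij})^2\Big)^{1/2}\le D\|x\|\|g\|.$$
By the Cauchy–Schwarz inequality in $j$, for all $x\in E$ and $g\in E^*$,
$$\sum_{j\in\Gamma}\sum_i|f_{ij}(x_j)|\,|g_j(y_{ij})|\le2D\,\|x\|\,\|g\|. \tag{3}$$

**Step 2: test on lines.** The aim is an upper bound for the quantities that appear in Lemma 6,
$$\sigma_k(j)=\sum_i|f_{ij}(w_k)|\,|e_k(y_{ij})|\qquad(j\in\Gamma,\ k=1,2,3).$$
Fix $k$ and a line $L\in\mathcal L_k$. Let $x$ have $x_j=w_k$ for $j\in L$ and $x_j=0$ otherwise, and let $g(z)=\sum_{j\in L}e_k(z_j)$. Note that $g(x)=0$: for linear testing this pair would be useless. Both norms are small.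

First, $\|x\|=m^{1/q}$. Family $k$ contributes $0$, because $e_k(w_k)=0$. For $l\ne k$, each of the $m$ lines of $\mathcal L_l$ meets $L$ in exactly one point, and there $|e_l(w_k)|=1$; so each inner $\ell_p$ norm is $1$, and family $l$ contributes $m^{1/q}$.

Secondly, $\|g\|\le m^{1-1/p}$, since by Hölder's inequality on the $m$ points of $L$
$$|g(z)|\le\sum_{j\in L}|e_k(z_j)|\le m^{1-1/p}\Big(\sum_{j\in L}|e_k(z_j)|^p\Big)^{1/p}\le m^{1-1/p}\|z\| .$$

The left side of (3) for this pair is exactly $\sum_{j\in L}\sigma_k(j)$. So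
$$\sum_{j\in L}\sigma_k(j)\le2D\,m^{1-1/p+1/q}.$$
Add over the $m$ lines of $\mathcal L_k$, which partition $\Gamma$, and over $k=1,2,3$:
$$\sum_{j\in\Gamma}\sum_{k=1}^3\sigma_k(j)\le6D\,m^{2-1/p+1/q}. \tag{4}$$

**Step 3: a lower bound in every block.** The aim is to show that $\sum_k\sigma_k(j)$ cannot be small at any point $j$, because the operators $f_i\otimes y_i$ add up to the identity. Fix $j$, let $h_1,h_2$ be the standard basis of $\mathbb R^2$ with coordinate functionals $h_1^*,h_2^*$. Apply $x=\sum_if_i(x)y_i$ to the vector equal to $h_s$ in block $j$ and $0$ elsewhere, and then apply $h_s^*$ to block $j$ of both sides: $\sum_if_{ij}(h_s)h_s^*(y_{ij})=1$. Adding over $s=1,2$ gives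
$$\sum_if_{ij}(y_{ij})=2 .$$
Each summand is the value of one functional at one vector, so Lemma 6 applies to each $i$ separately:
$$2\le\sum_i|f_{ij}(y_{ij})|\le\sqrt2\sum_i\sum_{k=1}^3|f_{ij}(w_k)|\,|e_k(y_{ij})|=\sqrt2\sum_{k=1}^3\sigma_k(j).$$
Hence
$$\sum_{k=1}^3\sigma_k(j)\ge\sqrt2\qquad\text{for every } j\in\Gamma. \tag{5}$$

**Step 4: compare.** Sum (5) over the $m^2$ points of $\Gamma$ and use (4): $\sqrt2\,m^2\le6D\,m^{2-1/p+1/q}$, that is, $D\ge m^{1/p-1/q}/(3\sqrt2)$. $\square$

For $p=1$, $q=\infty$ the count is transparent. There are $3m$ lines, each with a test pair of norms $\|x\|=1$, $\|g\|\le1$, so the total of the $\sigma_k(j)$ is at most $6Dm$; but each of the $m^2$ points asks for at least $\sqrt2$.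

## 8. Theorem A: the conjecture fails for every $k\ge2$

*Upper bounds, and $k=1$.* If $E$ is a $kn$-dimensional initial block, Facts 1 and 3 give $\chi_u(E)/\mathrm{gl}(E)\le\sqrt{kn}$. The case $k=1$ was settled in Section 3.

*Lower bound for $k\ge2$.* It suffices to take $K=1$, since $c_n^{(k,K)}$ is nondecreasing in $K$. Proposition 8 handles block dimension $2$ and square numbers of blocks. We now pad with one-dimensional pieces to reach every $k\ge2$ and every $n$.

**Step 1: the space.** Let $m=\lfloor\sqrt n\rfloor$. Then $m^2\le n$ and $m\ge\frac12\sqrt n$, because $\lfloor t\rfloor\ge t/2$ for $t\ge1$. Let $X=E_m\oplus_\infty c_0$, number the planar blocks of $E_m$ by $j=1,\dots,m^2$, and define $X_j$ as follows, using each unit vector of $c_0$ exactly once and in increasing order: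

* for $j\le m^2$, $X_j$ is the $j$-th block of $E_m$ together with $k-2$ unit vectors of $c_0$;
* for $j>m^2$, $X_j$ is the span of $k$ unit vectors of $c_0$.

**Step 2: this is a $k$-UFDD of constant $1$.** Each $X_j$ has dimension $k$. An operator $\sum_{j\le N}\varepsilon_jP_j$ multiplies each block of $E_m$ and each coordinate of $c_0$ by $\pm1$ or $0$. On $c_0$ this is a contraction. On $E_m$ a pattern of signs and zeros is the average of the two sign changes obtained by replacing all the zeros by $+1$, respectively by $-1$; these are isometries, so it is a contraction too. Hence all these operators have norm at most $1$. Since finite sums of elements of the $X_j$ are dense in $X$, the expansions $\sum P_jx$ converge unconditionally to $x$.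

**Step 3: the initial block.** Counting dimensions,
$$E=X_1\oplus\dots\oplus X_n=E_m\oplus_\infty\ell_\infty^M,\qquad M=m^2(k-2)+k(n-m^2)=kn-2m^2 .$$
For the estimate of $\mathrm{gl}(E)$ we may decompose $E$ differently: into the $m^2$ planar blocks of $E_m$ and $M$ one-dimensional blocks. All sign changes are isometric, so Fact 5 with $d=2$ gives $\mathrm{gl}(E)\le2$, whatever $k$ is. Next, $E_m$ is a summand of $E$ with inclusion and projection of norm $1$, so Fact 4 and Proposition 8 give
$$\chi_u(E)\ge\chi_u(E_m)\ge\frac m{3\sqrt2}\ge\frac{\sqrt n}{6\sqrt2}.$$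
Therefore $\chi_u(E)/\mathrm{gl}(E)\ge\frac{\sqrt n}{12\sqrt2}$, which is the lower bound in Theorem A.

Since $\sqrt n/(\log n)^{k-1}\to\infty$, the inequality $c_n^{(k,K)}\le b(\log n)^{k-1}$ fails for large $n$, for every $b$, every $k\ge2$ and every $K\ge1$. This disproves the conjecture. $\blacksquare$

## 9. Theorem B: all dimensions $n$, no decomposition prescribed

The upper bound $c_n\le\sqrt n$ is Facts 1 and 3. For $n=1$, $E$ is isometric to $\mathbb R$ and $\chi_u(E)=1$; by Facts 1 and 2 the quotient is $1$, so $c_1=1\ge\frac1{24}$.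

For $n\ge2$ put $m=\lfloor\sqrt{n/2}\rfloor\ge\frac12\sqrt{n/2}$, so $2m^2\le n$, and $E=E_m\oplus_\infty\ell_\infty^{n-2m^2}$, a space of dimension $n$. As in Step 3 of Section 8, $\mathrm{gl}(E)\le2$ and $\chi_u(E)\ge\frac m{3\sqrt2}$. The quotient is at least
$$\frac m{6\sqrt2}\ge\frac{1}{6\sqrt2}\cdot\frac{\sqrt n}{2\sqrt2}=\frac{\sqrt n}{24}.\qquad\blacksquare$$

## 10. Theorem C: one space for all $n$, and superreflexive examples

In the proof of Theorem A the space $X$ depended on $n$. The aim now is to put all sizes into one space, and to use the parameters $p,q$ to keep it superreflexive. Recall that a space is superreflexive if every Banach space finitely representable in it is reflexive. The textbook facts needed are these: uniformly convex spaces are superreflexive, and superreflexivity passes to subspaces and to isomorphic spaces. For example, $\ell_r$ is superreflexive for $1<r<\infty$.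

**Step 1: the space.** Let
$$X_{p,q}=\Big(\bigoplus_{i\ge0}E^{p,q}_{2^i}\Big)_{\ell_2},$$
with the planar blocks listed successively: first the one block of $E_1^{p,q}$, then the $4$ blocks of $E_2^{p,q}$, then the $16$ blocks of $E_4^{p,q}$, and so on. As an $\ell_2$-sum of finite-dimensional spaces, $X_{p,q}$ is reflexive. An operator $\sum_{j\le N}\varepsilon_jP_j$ multiplies the blocks of each summand by signs and zeros, so it is a contraction on each summand (the averaging argument of Section 8 applies to every $E_m^{p,q}$), hence on the $\ell_2$-sum. With density of the finite sums, the blocks form a 2-UFDD of unconditional constant $1$. By Fact 5, $\mathrm{gl}(E_n)\le2$ for every initial block $E_n$.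

**Step 2: the growth of $\chi_u$.** The summands $E^{p,q}_{2^i}$ with $i\le I$ use $\sum_{i\le I}4^i=\frac{4^{I+1}-1}3$ blocks. Given $n\ge1$, choose $I\ge0$ with
$$\frac{4^{I+1}-1}3\le n<\frac{4^{I+2}-1}3,$$
which is possible because the left side equals $1$ for $I=0$. Then $E_n$ contains all of $E^{p,q}_{2^I}$ as a $1$-complemented summand. The right inequality gives $3n<16\cdot4^I$, so $2^I\ge\frac{\sqrt3}4\sqrt n$. Since $0\le\theta\le1$ and $\frac{\sqrt3}4<1$, we have $\big(\frac{\sqrt3}4\big)^\theta\ge\frac{\sqrt3}4$. Fact 4 and Proposition 8 now give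
$$\chi_u(E_n)\ge\frac{(2^I)^\theta}{3\sqrt2}\ge\frac{\sqrt3}{12\sqrt2}\,n^{\theta/2},\qquad\frac{\chi_u(E_n)}{\mathrm{gl}(E_n)}\ge\frac{\sqrt3}{24\sqrt2}\,n^{\theta/2}\ge\frac{n^{\theta/2}}{20},$$
where the last step is $\frac{\sqrt3}{24\sqrt2}=0.0510\ldots\ge\frac1{20}$.

For $p=1$, $q=\infty$ we have $\theta=1$, and the single space $X_{1,\infty}$ has quotients at least $\frac1{20}\sqrt n$ for all $n$, while $\sqrt{2n}$ is an upper bound by Facts 1 and 3.

**Step 3: superreflexivity for $1<p\le q<\infty$.** The map
$$x\mapsto\Big(\big(e_k(x_j)\big)_{L\in\mathcal L_k,\,j\in L}\Big)_{k=1,2,3}$$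
embeds $E_m^{p,q}$ isometrically into the $\ell_\infty^3$-sum of three copies of $\ell_q^m(\ell_p^m)$; this is just how the norm was defined. Replacing the $\ell_\infty^3$-sum by the $\ell_2^3$-sum changes norms by a factor of at most $\sqrt3$, uniformly in $m$. So $X_{p,q}$ is isomorphic to a subspace of $\ell_2(\ell_q(\ell_p))$. By Day's theorem, $\ell_r(Z)$ is uniformly convex when $1<r<\infty$ and $Z$ is uniformly convex; applying it with $r=p$ and $Z=\mathbb R$, then with $r=q$, then with $r=2$, we see that $\ell_2(\ell_q(\ell_p))$ is uniformly convex. Hence $X_{p,q}$ is superreflexive. Choosing $1<p<q<\infty$ makes $\theta>0$, and by Step 2 the quotient grows at least like the power $n^{\theta/2}$ in a superreflexive space. $\blacksquare$
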